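\title{Induced cotorsion pairs of unbounded complexes need not be complete}

\begin{abstract}
A complete hereditary cotorsion pair $(\mathcal X,\mathcal Y)$ in an abelian category induces two pairs $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ and $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ in the category of unbounded complexes. We construct a bicomplete abelian category with a complete hereditary cotorsion pair for which neither induced pair is complete. The basic example resembles the category of modules over the dual numbers, with the nilpotent element replaced by a functor that strictly raises the dimension of every nonzero vector space. It has a projective generator and exact products, and it contains a complex that is not quasi-isomorphic to any complex of projectives, because such a complex would produce an infinite descending sequence of cardinals. We also prove that exact countable coproducts make $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ complete, that exact countable products make $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ complete, and that these two hypotheses cannot be interchanged.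
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal B$ be an abelian category, and let $\operatorname{Ext}^i$ denote Yoneda extensions. A pair $(\mathcal X,\mathcal Y)$ of classes of objects of $\mathcal B$ is a \emph{cotorsion pair} if
\[
\mathcal X=\{X:\operatorname{Ext}^1(X,Y)=0\ \text{for all } Y\in\mathcal Y\},\qquad
\mathcal Y=\{Y:\operatorname{Ext}^1(X,Y)=0\ \text{for all } X\in\mathcal X\}.
\]
It is \emph{complete} if every object $A$ admits short exact sequences
\[
0\to Y\to X\to A\to 0,\qquad 0\to A\to Y'\to X'\to 0
\]
with $X,X'\in\mathcal X$ and $Y,Y'\in\mathcal Y$; we call these \emph{approximation sequences}. It is \emph{hereditary} if $\operatorname{Ext}^i(X,Y)=0$ for all $i\ge1$, $X\in\mathcal X$ and $Y\in\mathcal Y$.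

The model case is $(\mathrm{Proj},\mathcal B)$, where $\mathrm{Proj}$ is the class of projective objects. An object $X$ is projective exactly when every extension ending in $X$ splits, so this is a cotorsion pair, and it is hereditary because every Yoneda $i$-extension ending in a projective factors through a split $1$-extension. The second approximation sequence is $0\to A\to A\to0\to0$, and the first exists for all $A$ exactly when $\mathcal B$ has enough projectives. In a general complete pair, $\mathcal X$ plays the part of the projectives relative to epimorphisms with kernel in $\mathcal Y$.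

Let $\mathrm{Ch}(\mathcal B)$ be the abelian category of unbounded cochain complexes over $\mathcal B$, and let $\mathcal Hom$ denote the Hom complex, recalled in Section~\ref{sec:conv}. Gillespie defines four classes of complexes attached to $(\mathcal X,\mathcal Y)$.
\begin{itemize}
\item $\widetilde{\mathcal X}$ consists of the exact complexes $X$ with $Z^n(X)\in\mathcal X$ for all $n$, and $\widetilde{\mathcal Y}$ of the exact complexes $Y$ with $Z^n(Y)\in\mathcal Y$ for all $n$.
\item $\mathrm{dg}\mathcal X$ consists of the complexes $X$ with $X^n\in\mathcal X$ for all $n$ such that $\mathcal Hom(X,E)$ is exact for every $E\in\widetilde{\mathcal Y}$.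
\item $\mathrm{dg}\mathcal Y$ consists of the complexes $Y$ with $Y^n\in\mathcal Y$ for all $n$ such that $\mathcal Hom(E,Y)$ is exact for every $E\in\widetilde{\mathcal X}$.
\end{itemize}
The \emph{induced pairs} are $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ and $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$. In the model case $\widetilde{\mathcal Y}=\widetilde{\mathcal B}$ is the class of all exact complexes, and an approximation sequence $0\to E\to P\to C\to0$ is a resolution of the unbounded complex $C$: a surjective quasi-isomorphism from a complex of projectives $P$ all of whose chain maps to exact complexes are null-homotopic. The following question is posed in \cite{HPSV}; \emph{bicomplete} means that all small limits and colimits exist.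

\begin{quote}
\textbf{Question.} Let $\mathcal B$ be a bicomplete abelian category and let $(\mathcal X,\mathcal Y)$ be a complete hereditary cotorsion pair in $\mathcal B$. Are the induced pairs $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ and $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ complete in $\mathrm{Ch}(\mathcal B)$?
\end{quote}

There are good reasons to guess that the answer is yes. In any abelian category, with no infinite limits or colimits, every bounded above complex and every exact complex has both approximation sequences for $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ (Corollary~\ref{cor:easy}). An arbitrary complex is the union of its bounded above truncations, the class $\mathrm{dg}\mathcal X$ is closed under coproducts, and bicompleteness provides the coproducts with which one would glue the approximations of the truncations. The one missing point is that the glued complex should have the right cohomology. This point can fail, and no other construction repairs it.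

\begin{theorem}\label{thm:counter}
There is a locally small bicomplete abelian category $\mathcal A$ with a projective generator that has the following properties.
\begin{enumerate}
\item[(a)] For the complete hereditary cotorsion pair $(\mathrm{Proj},\mathcal A)$, the induced cotorsion pair $(\mathrm{dg}\,\mathrm{Proj},\widetilde{\mathcal A})$ is not complete. In fact, there is a complex $\mathbf S$ that is not quasi-isomorphic, even through zigzags, to any complex of projectives.
\item[(b)] For the pair $(\mathcal X,\mathcal Y)=(\mathcal A^{op},\mathrm{Inj})$ in $\mathcal A^{op}$, the induced pair $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ is not complete.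
\item[(c)] In $\mathcal A\times\mathcal A^{op}$, with the cotorsion pair $(\mathrm{Proj}(\mathcal A)\times\mathcal A^{op},\ \mathcal A\times\mathrm{Inj}(\mathcal A^{op}))$, both induced pairs fail to be complete.
\end{enumerate}
\end{theorem}

So the answer to the question is no. The next two theorems say what survives. The first reduces completeness to the existence of resolutions with no condition on kernels or cokernels.

\begin{theorem}\label{thm:criterion}
Let $(\mathcal X,\mathcal Y)$ be a complete hereditary cotorsion pair in an abelian category $\mathcal B$. The following are equivalent.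
\begin{enumerate}
\item[(1)] Every complex $C$ admits a quasi-isomorphism $X_0\to C$ with $X_0\in\mathrm{dg}\mathcal X$.
\item[(2)] Every complex $C$ admits an exact sequence $0\to Y\to X\to C\to0$ with $X\in\mathrm{dg}\mathcal X$ and $Y\in\widetilde{\mathcal Y}$.
\item[(3)] Every complex $C$ admits an exact sequence $0\to C\to Y\to X\to0$ with $X\in\mathrm{dg}\mathcal X$ and $Y\in\widetilde{\mathcal Y}$.
\end{enumerate}
When they hold, $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ is a complete cotorsion pair. The dual statement holds for $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ and quasi-isomorphisms $C\to Y_0$ with $Y_0\in\mathrm{dg}\mathcal Y$.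
\end{theorem}

We say that $\mathcal B$ has \emph{exact countable coproducts} if countable coproducts exist and a countable coproduct of short exact sequences is exact, and dually for products. The category is AB4 if all small coproducts exist and are exact, and AB4$^*$ if all small products exist and are exact; module categories are both.

\begin{theorem}\label{thm:ab4}
Let $(\mathcal X,\mathcal Y)$ be a complete hereditary cotorsion pair in an abelian category $\mathcal B$.
\begin{enumerate}
\item[(a)] If $\mathcal B$ has exact countable coproducts, then $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ is a complete cotorsion pair.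
\item[(b)] If $\mathcal B$ has exact countable products, then $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ is a complete cotorsion pair.
\end{enumerate}
In particular both are complete if $\mathcal B$ is AB4 and AB4$^*$. The hypotheses cannot be interchanged: the category $\mathcal A$ of Theorem~\ref{thm:counter} is bicomplete with exact products and a projective generator, but the conclusion of (a) fails for it, and $\mathcal A^{op}$ has exact coproducts, but the conclusion of (b) fails for it.
\end{theorem}

The objects of $\mathcal A$ are vector spaces over $\mathbb F_2$ with extra structure, so they have a dimension. Among complexes whose cohomology is small in high degrees, the ones that can be resolved are exactly those that the elementary step-by-step construction resolves.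

\begin{theorem}\label{thm:class}
Let $C$ be a complex over $\mathcal A$ with $\dim H^n(C)<2^{2^{\aleph_0}}$ for $n\gg0$. The following are equivalent: (i) there is a quasi-isomorphism to $C$ from an object of $\mathrm{dg}\,\mathrm{Proj}$; (ii) there is a quasi-isomorphism to $C$ from some complex of projectives; (iii) $H^n(C)=0$ for $n\gg0$.
\end{theorem}

Section~\ref{sec:cat} constructs $\mathcal A$, Section~\ref{sec:example} computes the obvious candidate for a resolution of $\mathbf S$ and shows how it fails, and Section~\ref{sec:obstruction} rules out all candidates. Sections~\ref{sec:approx} to~\ref{sec:telescope} prove the positive results.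

\section{Extensions, complexes and duality}\label{sec:conv}

We work in ZFC; in particular, vector spaces have bases and cardinals are well ordered.

\subsection*{Extensions}
We use two textbook facts about Yoneda extensions in an abelian category. First, suppose $\operatorname{Ext}^1(X,Y)=0$. Then every map $X\to A$ lifts along an epimorphism $E\to A$ with kernel $Y$ (pull the extension back to $X$ and split it), and dually every map $A\to Y$ extends along a monomorphism $A\to E$ with cokernel $X$. Second, a short exact sequence $0\to A'\to A\to A''\to0$ induces long exact $\operatorname{Ext}$ sequences in each variable; we need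
\begin{gather*}
\operatorname{Ext}^1(A'',Y)\to\operatorname{Ext}^1(A,Y)\to\operatorname{Ext}^1(A',Y)\to\operatorname{Ext}^2(A'',Y),\\
\operatorname{Ext}^1(X,A')\to\operatorname{Ext}^1(X,A)\to\operatorname{Ext}^1(X,A'')\to\operatorname{Ext}^2(X,A'),
\end{gather*}
where the maps between $\operatorname{Ext}^1$ terms are pullbacks in the first row and pushouts in the second. It follows that in a cotorsion pair both classes are closed under extensions. They are closed under direct summands because $\operatorname{Ext}^1$ is additive. If the pair is hereditary, the first row shows that $\mathcal X$ is closed under kernels of epimorphisms. Since an exact complex $E$ is spliced from the sequences $0\to Z^nE\to E^n\to Z^{n+1}E\to0$, complexes in $\widetilde{\mathcal X}$ have terms in $\mathcal X$ and complexes in $\widetilde{\mathcal Y}$ have terms in $\mathcal Y$.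

\subsection*{Complexes}
We write $Z^n$, $B^n$, $H^n$ for cycles, boundaries and cohomology. The shift is $C[1]^n=C^{n+1}$ with differential $-d$, and an object $M$ is regarded as a complex in degree $0$, so that $M[-m]$ sits in degree $m$. The truncation $\tau^{\le n}C\subseteq C$ agrees with $C$ in degrees below $n$, is $Z^nC$ in degree $n$, and is zero above; it has the cohomology of $C$ in degrees at most $n$ and no other cohomology. The cone of a chain map $f\colon C\to D$ has terms $D^n\oplus C^{n+1}$ and differential $\left(\begin{smallmatrix}d&f\\0&-d\end{smallmatrix}\right)$. It sits in an exact sequence $0\to D\to\operatorname{cone}(f)\to C[1]\to0$ whose connecting map is $H(f)$. We use the following consequences.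
\begin{enumerate}
\item[(C1)] The map $f$ is a quasi-isomorphism if and only if $\operatorname{cone}(f)$ is exact.
\item[(C2)] A commutative square of chain maps induces a map of cones, which is a quasi-isomorphism if the two maps inducing it are (five lemma).
\item[(C3)] If $f$ is a monomorphism, the map $\operatorname{cone}(f)\to\operatorname{coker}f$ is an epimorphism with exact kernel $\operatorname{cone}(1_C)$, hence a quasi-isomorphism.
\item[(C4)] If countable coproducts are exact, a countable coproduct of quasi-isomorphisms is a quasi-isomorphism: its cone is the coproduct of the cones, and an exact functor preserves exact complexes. The same holds for products.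
\end{enumerate}

The Hom complex is the complex of abelian groups with $\mathcal Hom^j(X,Y)=\prod_n\operatorname{Hom}(X^n,Y^{n+j})$ and differential $f\mapsto df-(-1)^jfd$. Its $j$-th cohomology is the group of homotopy classes of chain maps $X\to Y[j]$. Since $\widetilde{\mathcal Y}$ is closed under shifts, a complex $X$ with terms in $\mathcal X$ lies in $\mathrm{dg}\mathcal X$ if and only if every chain map from $X$ to a complex in $\widetilde{\mathcal Y}$ is null-homotopic. In the same way, a complex $Y$ with terms in $\mathcal Y$ lies in $\mathrm{dg}\mathcal Y$ if and only if every chain map to $Y$ from a complex in $\widetilde{\mathcal X}$ is null-homotopic. The link with extensions of complexes is the following.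

\begin{lemma}\label{lem:exthom}
Let $X$ and $Y$ be complexes with $\operatorname{Ext}^1(X^n,Y^n)=0$ for all $n$. Then $\operatorname{Ext}^1_{\mathrm{Ch}}(X,Y)=0$ if and only if $H^1\mathcal Hom(X,Y)=0$.
\end{lemma}

\begin{proof}
An extension $0\to Y\to E\to X\to0$ splits in each degree, so we may take $E^n=Y^n\oplus X^n$ with differential $\left(\begin{smallmatrix}d&u\\0&d\end{smallmatrix}\right)$ for some $u\in\mathcal Hom^1(X,Y)$. Such a matrix has square zero if and only if $du+ud=0$, so the $u$ that occur are exactly the $1$-cocycles. A degreewise section has the form $\left(\begin{smallmatrix}h\\1\end{smallmatrix}\right)$ with $h\in\mathcal Hom^0(X,Y)$, and it is a chain map if and only if $dh+u=hd$. Thus the extension splits if and only if $u$ is a coboundary.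
\end{proof}

\subsection*{Duality}
If $(\mathcal X,\mathcal Y)$ is a complete hereditary cotorsion pair in $\mathcal B$, then $(\mathcal Y,\mathcal X)$ is one in $\mathcal B^{op}$. Reindexing by $n\mapsto-n$ identifies $\mathrm{Ch}(\mathcal B^{op})$ with $\mathrm{Ch}(\mathcal B)^{op}$. The cycles of a complex over $\mathcal B^{op}$ are the objects $C^n/B^nC$, and for an exact complex $C^n/B^nC\cong Z^{n+1}C$; so $\widetilde{\mathcal X}$ and $\widetilde{\mathcal Y}$ consist of the same complexes on both sides. Null-homotopy is a self-dual notion. Hence the pair $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ for $\mathcal B$ is, read backward, the pair $(\mathrm{dg}\mathcal Y,\widetilde{\mathcal X})$ induced by $(\mathcal Y,\mathcal X)$ in $\mathcal B^{op}$, and every statement about the first induced pair has a dual about the second.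

\section{The category $\mathcal A$}\label{sec:cat}

\subsection*{A functor that raises dimension}
Let $k=\mathbb F_2$, let $\mathrm{Vect}$ be the category of $k$-vector spaces, and put $\kappa=2^{2^{\aleph_0}}$. Write $V^{(\mathbb N)}$ for the direct sum of countably many copies of $V$ and $V^*$ for the dual space, and define
\[
F\colon\mathrm{Vect}\to\mathrm{Vect},\qquad F(V)=\big((V^{(\mathbb N)})^*\big)^*.
\]
This is a covariant additive functor. It is exact, because short exact sequences of vector spaces split and additive functors preserve split exact sequences. Dualizing raises infinite dimensions; we dualize twice to obtain a covariant functor, and we pass first to $V^{(\mathbb N)}$ because a finite-dimensional space has the same dimension as its double dual.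

\begin{lemma}\label{lem:dim}
If $V\ne0$, then $\dim F(V)>\dim V$ and $\dim F(V)\ge\kappa$. Moreover $\dim F(k)=\kappa$.
\end{lemma}

\begin{proof}
The elements of a vector space over $\mathbb F_2$ correspond to the finite subsets of a basis, so an infinite vector space has dimension equal to its cardinality. If $W$ has infinite dimension $\mu$, then $W^*$ is the space of all functions from a basis to $\mathbb F_2$; it has $2^\mu$ elements, so $\dim W^*=2^\mu$. For $V\neq0$ the space $V^{(\mathbb N)}$ has dimension $\mu=\max(\aleph_0,\dim V)$, and therefore $\dim F(V)=2^{2^\mu}$. This cardinal exceeds $\mu\ge\dim V$ by Cantor's theorem, it is at least $\kappa$, and it equals $\kappa$ for $V=k$.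
\end{proof}

\subsection*{The definition}
An object of $\mathcal A$ is a pair $(M,s_M)$ of a vector space $M$ and a linear map $s_M\colon F(M)\to M$ such that
\[
s_M\circ F(s_M)=0\colon F^2(M)\to M .
\]
A morphism $(M,s_M)\to(N,s_N)$ is a linear map $f$ with $fs_M=s_NF(f)$. We usually write $M$ for $(M,s_M)$, and $U\colon\mathcal A\to\mathrm{Vect}$ for the forgetful functor. The category $\mathcal A$ is locally small, and since $F$ is additive, each Hom set is a subgroup of the group of linear maps.

The rest of this section uses only that $F$ is additive, and it is useful to keep other functors in mind. If $F$ is replaced by $W\otimes_k-$ for a vector space $W$, then $s_M$ is an action of $W$ on $M$ with $w(w'm)=0$, and the definition yields the modules over the algebra $k\oplus W$ with $W\cdot W=0$. For $W=k$ this is the ring of dual numbers $k[\varepsilon]/(\varepsilon^2)$. In these module categories Theorem~\ref{thm:ab4} gives completeness; correspondingly, $\dim(W\otimes_kV)=\dim V$ whenever $W\ne0$ and $\dim V$ is infinite and at least $\dim W$, so the inequality of Lemma~\ref{lem:dim} fails.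

\begin{lemma}\label{lem:abelian}
The category $\mathcal A$ is abelian and complete. The functor $U$ is exact, reflects exactness, and preserves products. In particular, products in $\mathcal A$ are exact.
\end{lemma}

\begin{proof}
\emph{Products.} Let $(M_i)$ be a family of objects and $M=\prod M_i$ the product of vector spaces, with projections $\pi_i$. There is a unique $s_M\colon F(M)\to M$ with $\pi_is_M=s_{M_i}F(\pi_i)$ for all $i$. Then $\pi_is_MF(s_M)=s_{M_i}F(\pi_is_M)=s_{M_i}F(s_{M_i})F^2(\pi_i)=0$, so $(M,s_M)\in\mathcal A$. If $g\colon L\to M$ is linear and every $\pi_ig$ is a morphism, then $\pi_igs_L=s_{M_i}F(\pi_ig)=\pi_is_MF(g)$, so $g$ is a morphism. Thus $M$ is the product in $\mathcal A$, and in particular $\mathcal A$ is additive.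

\emph{Kernels.} Let $f\colon M\to N$ be a morphism with linear kernel $i\colon K\to M$. Then $fs_MF(i)=s_NF(fi)=0$, so $s_MF(i)=is_K$ for a unique $s_K$, and $is_KF(s_K)=s_MF(is_K)=s_MF(s_M)F^2(i)=0$ gives $s_KF(s_K)=0$. If $g\colon L\to K$ is linear and $ig$ is a morphism, then $igs_L=s_MF(ig)=is_KF(g)$, so $g$ is a morphism. Thus $i$ is a kernel in $\mathcal A$.

\emph{Cokernels.} Let $p\colon N\to C$ be the linear cokernel of $f$. By exactness of $F$, the map $F(p)$ is the cokernel of $F(f)$. Since $ps_NF(f)=pfs_M=0$, there is a unique $s_C$ with $s_CF(p)=ps_N$. Then $s_CF(s_C)F^2(p)=s_CF(p)F(s_N)=ps_NF(s_N)=0$, and $F^2(p)$ is surjective, so $s_CF(s_C)=0$. If $g\colon C\to L$ is linear and $gp$ is a morphism, then $gs_CF(p)=gps_N=s_LF(g)F(p)$, so $g$ is a morphism. Thus $p$ is a cokernel in $\mathcal A$.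

If $f$ is a bijective morphism, then $s_MF(f^{-1})=f^{-1}s_N$, so $f$ is an isomorphism. As kernels and cokernels are computed on underlying spaces, the map from coimage to image is always bijective, hence an isomorphism. So $\mathcal A$ is abelian, and a sequence is exact if and only if its image under $U$ is. Products and kernels give all limits, and products of vector spaces are exact.
\end{proof}

Coproducts cannot be built in the same way. The maps $s_{M_i}$ define a map on $\bigoplus F(M_i)$, but a structure on $\bigoplus M_i$ would need a map on the larger space $F(\bigoplus M_i)$. We obtain coproducts from free objects instead. For a vector space $V$ let $T(V)=V\oplus F(V)$, with injections $\iota_1,\iota_2$ and projections $p_1,p_2$, and put $s=\iota_2F(p_1)$. Then $sF(s)=\iota_2F(p_1\iota_2)F^2(p_1)=0$, so $T(V)\in\mathcal A$. For the dual numbers, $T(V)=V\oplus\varepsilon V$ is the free module on $V$.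

\begin{lemma}\label{lem:free}
For $M\in\mathcal A$, the map $h\mapsto h\iota_1$ is a bijection $\operatorname{Hom}_{\mathcal A}(T(V),M)\to\operatorname{Hom}_k(V,M)$, with inverse $g\mapsto gp_1+s_MF(g)p_2$. Each $T(V)$ is projective, $T(k)$ is a projective generator, $\mathcal A$ has enough projectives, and every projective is a retract of some $T(V)$.
\end{lemma}

\begin{proof}
Given $g$, put $h=gp_1+s_MF(g)p_2$, so $h\iota_1=g$. Then $hs=s_MF(g)F(p_1)$, and
\[
s_MF(h)=s_MF(g)F(p_1)+s_MF(s_M)F^2(g)F(p_2)=s_MF(g)F(p_1),
\]
so $h$ is a morphism; this is where the relation $s_MF(s_M)=0$ is needed. Conversely, if $h$ is a morphism with $h\iota_1=g$, then $h\iota_2=h\iota_2F(p_1)F(\iota_1)=hsF(\iota_1)=s_MF(h\iota_1)=s_MF(g)$, so $h$ is determined by $g$.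

The functor $\operatorname{Hom}_{\mathcal A}(T(V),-)\cong\operatorname{Hom}_k(V,U-)$ is exact, so $T(V)$ is projective. For $V=k$ this functor is $U$, which is faithful, so $T(k)$ is a generator. The morphism $T(UM)\to M$ corresponding to the identity of $UM$ is surjective, and it splits when $M$ is projective.
\end{proof}

\begin{lemma}\label{lem:coprod}
The category $\mathcal A$ is cocomplete, and $\coprod T(V_i)=T(\bigoplus V_i)$. The coproduct inclusion $T(V_j)\to T(\bigoplus V_i)$ is $e_j\oplus F(e_j)$, where $e_j\colon V_j\to\bigoplus V_i$ is the inclusion.
\end{lemma}

\begin{proof}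
By Lemma~\ref{lem:free}, $\operatorname{Hom}_{\mathcal A}(T(\bigoplus V_i),N)\cong\prod\operatorname{Hom}_k(V_i,N)\cong\prod\operatorname{Hom}_{\mathcal A}(T(V_i),N)$ naturally in $N$. The $j$-th inclusion corresponds to $g=\iota_1e_j$, and $sF(g)=\iota_2F(p_1\iota_1e_j)=\iota_2F(e_j)$. For an arbitrary family $(M_i)$ choose presentations $T(V_i')\to T(V_i)\to M_i\to0$, and let $C$ be the cokernel of the induced map $\coprod T(V_i')\to\coprod T(V_i)$. Then $\operatorname{Hom}(C,N)$ is the kernel of $\prod\operatorname{Hom}(T(V_i),N)\to\prod\operatorname{Hom}(T(V_i'),N)$, which is $\prod\operatorname{Hom}(M_i,N)$. So $C$ is the coproduct of the $M_i$. Coproducts and cokernels give all colimits.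
\end{proof}

Thus $\mathcal A$ is a locally small bicomplete abelian category with enough projectives, and $(\mathrm{Proj},\mathcal A)$ is a complete hereditary cotorsion pair. Write $\mathcal E=\widetilde{\mathcal A}$ for the class of exact complexes. We record that the induced pair is a cotorsion pair, so that it is completeness alone that will fail.

\begin{proposition}\label{prop:cotorsion}
The pair $(\mathrm{dg}\,\mathrm{Proj},\mathcal E)$ is a cotorsion pair in $\mathrm{Ch}(\mathcal A)$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:exthom} applies whenever the first complex has projective terms. It gives $\operatorname{Ext}^1_{\mathrm{Ch}}(P,E)=0$ for $P\in\mathrm{dg}\,\mathrm{Proj}$ and $E\in\mathcal E$.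

Suppose $\operatorname{Ext}^1_{\mathrm{Ch}}(C,E)=0$ for all $E\in\mathcal E$. Fix $n$, and for an object $M$ let $D(M)$ be the exact complex with $M$ in degrees $n-1$ and $n$ and the identity as differential. There is a chain map $C\to D(C^n)$ given by $d$ in degree $n-1$ and the identity in degree $n$. Given an extension $0\to M\to G\to C^n\to0$, pull $0\to D(M)\to D(G)\to D(C^n)\to0$ back along this map. The result is an extension of $C$ by the exact complex $D(M)$, so it splits, and in degree $n$ it is the given extension. Hence $C^n$ is projective. Lemma~\ref{lem:exthom} now shows that every chain map $C\to E[1]$ with $E$ exact is null-homotopic, so $C\in\mathrm{dg}\,\mathrm{Proj}$.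

For any complex $E$, Lemma~\ref{lem:free} identifies $\mathcal Hom^j(T(k)[-m],E)$ with $UE^{m+j}$ compatibly with the differentials. So $T(k)[-m]\in\mathrm{dg}\,\mathrm{Proj}$. If $\operatorname{Ext}^1_{\mathrm{Ch}}(P,E)=0$ for all $P\in\mathrm{dg}\,\mathrm{Proj}$, then Lemma~\ref{lem:exthom} gives $H^{m+1}(UE)=0$ for all $m$, so $E$ is exact.
\end{proof}

\section{The obvious resolution and why it fails}\label{sec:example}

Let $S=(k,0)$, and let $\mathbf S$ be the complex with $S$ in every degree and zero differential. Before proving that $\mathbf S$ has no resolution, we compute the first one that comes to mind.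

For every vector space $V$ there is an exact sequence in $\mathcal A$
\[
0\to(F(V),0)\xrightarrow{\iota_2}T(V)\xrightarrow{p_1}(V,0)\to0,
\]
where the maps are morphisms because $sF(\iota_2)=\iota_2F(p_1\iota_2)=0$ and $p_1s=0$. Splicing these sequences for $V=k,F(k),F^2(k),\dots$ gives a projective resolution
\[
\cdots\to T(F^2k)\to T(Fk)\to T(k)\to S\to0,
\]
with differentials $\iota_2p_1$. For the dual numbers this is the periodic resolution of $k$ by copies of $k[\varepsilon]/(\varepsilon^2)$. In $\mathcal A$ the spaces of generators $F^ik$ have dimensions $1<\kappa<2^{2^\kappa}<\cdots$, which grow strictly as one moves left.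

Let $P_m\to S[-m]$ be this resolution shifted so that it ends in degree $m$; thus $P_m^n=T(F^{m-n}k)$ for $n\le m$. Coproducts of complexes are formed degreewise, so $\mathbf S=\coprod_mS[-m]$, and the natural candidate is $P=\coprod_mP_m\to\mathbf S$. By Lemma~\ref{lem:coprod}, $P^n=T(V)$ for every $n$, where $V=\bigoplus_{i\ge0}F^ik$ with inclusions $e_i$. Let $c\colon V\to F(V)$ be zero on the summand $k$ and equal to $F(e_{i-1})$ on the summand $F^ik=F(F^{i-1}k)$ for $i\ge1$. The differential $d\colon T(V)\to T(V)$ satisfies $d\iota_1=\iota_2c$, and $sF(\iota_2c)=0$, so $d=\iota_2cp_1$ by Lemma~\ref{lem:free}. Therefore $Z^n=\ker c\oplus F(V)$, $B^n=\operatorname{im}c$, and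
\[
H^n(P)\cong\ker c\oplus\operatorname{coker}c .
\]
The kernel of $c$ is the summand $k$: the canonical map $\bigoplus F(F^{i}k)\to F(V)$ is injective, because its composite with the map $F(V)\to\prod F(F^ik)$ induced by the projections is the inclusion of the sum in the product. This accounts for $H^n(\mathbf S)$, and everything depends on the cokernel. For the dual numbers, $c$ is the surjective shift on $k^{(\mathbb N)}$, and $P\to\mathbf S$ is a quasi-isomorphism. In $\mathcal A$, Lemma~\ref{lem:dim} gives $\dim\operatorname{im}c\le\dim V<\dim F(V)$, so $\operatorname{coker}c$ has the infinite dimension $\dim F(V)$. The map $P\to\mathbf S$ is a coproduct of quasi-isomorphisms that is not a quasi-isomorphism, and by (C4) countable coproducts in $\mathcal A$ are not exact.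

The computation shows what a repair would require. If the generators in degree $n$ span $V_n\neq0$, then $F(V_n)$ consists of cycles, and to kill almost all of it the generators in degree $n-1$ must satisfy $\dim V_{n-1}\ge\dim F(V_n)>\dim V_n$. For a bounded above complex this can be arranged by starting at the top and moving left. For $\mathbf S$ there is no top, and one would need $\dim V_0>\dim V_1>\dim V_2>\cdots$.

\section{A descending sequence of cardinals}\label{sec:obstruction}

In the complex just computed, the differential carried generators into $F(V)$. A general complex of projectives also has a component of the differential from generators to generators, and adding contractible summands changes the spaces of generators without changing the cohomology. So the spaces $V_n$ must be replaced by the cohomology of a complex of generators, and for this the space of generators has to be a functor. For $M\in\mathcal A$ put $\overline M=M/\operatorname{im}s_M$, with projection $\pi_M$; this is the analogue of $M/\varepsilon M$. A morphism $f\colon M\to N$ carries $\operatorname{im}s_M$ into $\operatorname{im}s_N$, so $M\mapsto\overline M$ is an additive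 functor $\mathcal A\to\mathrm{Vect}$.

\begin{lemma}\label{lem:sigma}
There is an exact sequence of vector spaces $F(\overline M)\xrightarrow{\sigma_M}M\xrightarrow{\pi_M}\overline M\to0$, natural in $M\in\mathcal A$. If $M$ is projective, then $\sigma_M$ is injective.
\end{lemma}

\begin{proof}
Let $I=\operatorname{im}s_M$ and write $s_M=jq$ with $q\colon F(M)\to I$ surjective and $j\colon I\to M$ the inclusion. Then $s_MF(j)F(q)=s_MF(s_M)=0$ and $F(q)$ is surjective, so $s_MF(j)=0$. Since $F(\pi_M)$ is the cokernel of $F(j)$, there is a unique $\sigma_M$ with $s_M=\sigma_MF(\pi_M)$, and its image is $I$. For a morphism $f\colon M\to N$,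
\[
f\sigma_MF(\pi_M)=fs_M=s_NF(f)=\sigma_NF(\pi_Nf)=\sigma_NF(\overline f)F(\pi_M),
\]
and $F(\pi_M)$ is surjective, so $f\sigma_M=\sigma_NF(\overline f)$.

For $M=T(V)$ we have $I=F(V)$, $\pi_M=p_1$ and $\sigma_M=\iota_2$, which is injective. If $P$ is projective, choose $a\colon P\to T(V)$ and $b\colon T(V)\to P$ with $ba=1$. Then $F(\overline a)$ is injective, as $F(\overline b)F(\overline a)=1$, so $a\sigma_P=\sigma_{T(V)}F(\overline a)$ is injective, and so is $\sigma_P$.
\end{proof}

For a complex $P$ of projectives we obtain a short exact sequence $0\to F(\overline P)\to UP\to\overline P\to0$ of complexes of vector spaces. Since $F$ and $U$ are exact, they commute with cohomology, and the long exact sequence reads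
\begin{equation}\label{eq:les}
\cdots\to H^{n-1}(\overline P)\to F\big(H^n(\overline P)\big)\to H^n(P)\to H^n(\overline P)\to\cdots.
\end{equation}
In the example of Section~\ref{sec:example}, $\overline P$ has $V$ in each degree and zero differential, and the connecting map is $c$.

\begin{proposition}\label{prop:descent}
Let $P$ be a complex of projectives of $\mathcal A$, and let $n_0\in\mathbb Z$ be such that $\dim H^n(P)<\kappa$ for all $n\ge n_0$. Then $H^n(P)=0$ for all sufficiently large $n$.
\end{proposition}

\begin{proof}
Put $h_n=\dim H^n(\overline P)$. We claim that
\begin{equation}\label{eq:step}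
n\ge n_0\ \text{ and }\ h_n\ne0\quad\Longrightarrow\quad h_{n-1}>h_n .
\end{equation}
Let $\lambda=\dim F(H^n(\overline P))$. Exactness of \eqref{eq:les} at this term gives $\lambda\le h_{n-1}+\dim H^n(P)$. By Lemma~\ref{lem:dim}, $\lambda>h_n$ and $\lambda\ge\kappa>\dim H^n(P)$. The sum $h_{n-1}+\dim H^n(P)$ is infinite, so it equals the larger summand, and that summand cannot be $\dim H^n(P)<\lambda$. Hence $h_{n-1}\ge\lambda>h_n$.

Suppose that $H^n(P)\ne0$ for infinitely many $n\ge n_0$. If $h_n=0$, both neighbors of $H^n(P)$ in \eqref{eq:les} vanish, so $H^n(P)=0$. Hence $h_n\ne0$ for arbitrarily large $n$. Applying \eqref{eq:step} downward from such $n$ shows that $h_n\ne0$ for all $n\ge n_0$, and then \eqref{eq:step} gives $h_{n_0}>h_{n_0+1}>h_{n_0+2}>\cdots$. This is impossible because cardinals are well ordered.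
\end{proof}

\begin{remark}\label{rem:sharp}
The strict inequality cannot be weakened to $\dim H^n(P)\le\kappa$: the complex with $T(k)$ in every degree and zero differential has $\dim H^n=1+\kappa=\kappa$ for all $n$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The properties of $\mathcal A$ were established in Section~\ref{sec:cat}.

(a) We have $\dim H^n(\mathbf S)=1$ for all $n$, and by Proposition~\ref{prop:descent} no complex of projectives has one-dimensional cohomology in every degree. A zigzag of quasi-isomorphisms preserves the dimensions of cohomology, which proves the second assertion. A sequence $0\to E\to P\to\mathbf S\to0$ with $E$ exact and $P\in\mathrm{dg}\,\mathrm{Proj}$ would give $H^n(P)\cong H^n(\mathbf S)$ for all $n$, and a sequence $0\to\mathbf S\to E\to P\to0$ would give $H^n(P)\cong H^{n+1}(\mathbf S)$ for all $n$. So $\mathbf S$ has neither approximation sequence for the cotorsion pair of Proposition~\ref{prop:cotorsion}.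

(b) The category $\mathcal A^{op}$ is bicomplete abelian and its injectives are the projectives of $\mathcal A$. By the duality of Section~\ref{sec:conv}, $(\mathcal A^{op},\mathrm{Inj})$ is complete and hereditary, and the induced pair $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)=(\text{exact complexes},\mathrm{dg}\,\mathrm{Inj})$ is $(\mathrm{dg}\,\mathrm{Proj},\mathcal E)$ read backward. It is not complete by (a).

(c) In a product of two abelian categories, limits, colimits, exact sequences, $\operatorname{Ext}$, complexes and Hom complexes are formed componentwise. So $\mathcal A\times\mathcal A^{op}$ is bicomplete abelian, the product pair is a complete hereditary cotorsion pair, and each of $\widetilde{\mathcal X},\widetilde{\mathcal Y},\mathrm{dg}\mathcal X,\mathrm{dg}\mathcal Y$ is the product of the corresponding classes in the two factors. An approximation sequence of $(\mathbf S,0)$ for $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ would have as first component a sequence excluded in (a), and an approximation sequence of $(0,\mathbf S)$ for $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ would have as second component the opposite of such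 a sequence.
\end{proof}

The induced pairs in (c) are cotorsion pairs. Each is a product of two pairs, one being $(\mathrm{dg}\,\mathrm{Proj},\mathcal E)$ or its dual, and the other being $(\widetilde{\mathrm{Proj}},\mathrm{dg}\mathcal A)$ or its dual; the latter is a complete cotorsion pair by Theorem~\ref{thm:ab4}(b), whose proof does not use Theorem~\ref{thm:counter}.

\section{Approximations that need no infinite limits}\label{sec:approx}

In this section and the next, $(\mathcal X,\mathcal Y)$ is a complete hereditary cotorsion pair in an arbitrary abelian category $\mathcal B$. We first collect the properties of $\mathrm{dg}\mathcal X$.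

\begin{lemma}\label{lem:orth}
If $X\in\mathrm{dg}\mathcal X$ and $Y\in\widetilde{\mathcal Y}$, then $\operatorname{Ext}^1_{\mathrm{Ch}}(X,Y)=0$.
\end{lemma}

\begin{proof}
The terms satisfy $X^n\in\mathcal X$ and $Y^n\in\mathcal Y$, and $\mathcal Hom(X,Y)$ is exact, so Lemma~\ref{lem:exthom} applies.
\end{proof}

\begin{lemma}\label{lem:bounded}
A bounded above complex $X$ with terms in $\mathcal X$ lies in $\mathrm{dg}\mathcal X$.
\end{lemma}

\begin{proof}
Let $f\colon X\to Y$ be a chain map with $Y\in\widetilde{\mathcal Y}$. We construct $h^j\colon X^j\to Y^{j-1}$ with $f^j=dh^j+h^{j+1}d$ by downward induction, starting with $h^j=0$ in degrees where $X$ has ended. If the equation holds for $j>n$, then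
\[
d(f^n-h^{n+1}d)=(f^{n+1}-dh^{n+1})d=h^{n+2}dd=0,
\]
so $f^n-h^{n+1}d$ maps $X^n$ into $Z^nY$. It lifts along $d\colon Y^{n-1}\to Z^nY$, an epimorphism with kernel $Z^{n-1}Y\in\mathcal Y$, because $\operatorname{Ext}^1(X^n,Z^{n-1}Y)=0$. The lift is $h^n$.
\end{proof}

For unbounded exact complexes there is no degree at which to start an induction. The homotopy is instead built in all degrees at once, in two passes.

\begin{lemma}\label{lem:tildedg}
$\widetilde{\mathcal X}\subseteq\mathrm{dg}\mathcal X$.
\end{lemma}

\begin{proof}
Let $f\colon X\to Y$ be a chain map with $X\in\widetilde{\mathcal X}$ and $Y\in\widetilde{\mathcal Y}$. The first pass makes $f$ vanish on cycles. Since $\operatorname{Ext}^1(Z^nX,Z^{n-1}Y)=0$, the map $f\colon Z^nX\to Z^nY$ lifts to $u^n\colon Z^nX\to Y^{n-1}$ with $du^n=f|_{Z^nX}$. Since $X^n/Z^nX\cong Z^{n+1}X$ and $\operatorname{Ext}^1(Z^{n+1}X,Y^{n-1})=0$, the map $u^n$ extends to $v^n\colon X^n\to Y^{n-1}$. The chain map $f'=f-dv-vd$ vanishes on $Z^nX$, where $dv=f$ and $vd=0$.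

For the second pass, note that $f'^n=g^{n+1}d$ for a unique $g^{n+1}\colon Z^{n+1}X\to Y^n$, where $d\colon X^n\to Z^{n+1}X$ is an epimorphism. We have $dg^{n+1}d=df'=f'd=0$, so $g^{n+1}$ maps into $Z^nY$. Since $\operatorname{Ext}^1(Z^{n+2}X,Z^nY)=0$, it extends to $w^{n+1}\colon X^{n+1}\to Z^nY\subseteq Y^n$. Then $dw=0$ and $wd=f'$, so $f=d(v+w)+(v+w)d$.
\end{proof}

\begin{lemma}\label{lem:closure}
The class $\mathrm{dg}\mathcal X$ is closed under shifts, direct summands, extensions, cones, kernels of epimorphisms, and those coproducts that exist degreewise in $\mathcal B$. The class $\widetilde{\mathcal Y}$ is closed under direct summands.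
\end{lemma}

\begin{proof}
A shift of $X$ shifts $\mathcal Hom(X,Y)$ up to sign. A summand of an exact complex is exact, and the terms, cycles and Hom complexes of a summand are summands; this handles summands in both classes.

Let $0\to X'\to X\to X''\to0$ be exact with $X''\in\mathrm{dg}\mathcal X$, and let $Y\in\widetilde{\mathcal Y}$. Since $\operatorname{Ext}^1(X''^i,Y^j)=0$ for all $i,j$ and products of abelian groups are exact, the sequence
\[
0\to\mathcal Hom(X'',Y)\to\mathcal Hom(X,Y)\to\mathcal Hom(X',Y)\to0
\]
is exact. Its first term is an exact complex, so the second is exact if and only if the third is. As $\mathcal X$ is closed under extensions and, by heredity, under kernels of epimorphisms, $X\in\mathrm{dg}\mathcal X$ if and only if $X'\in\mathrm{dg}\mathcal X$. A cone is an extension of a shift of the source by the target.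

For coproducts, let $X_i\in\mathcal X$ and let $0\to Y\to G\to\coprod X_i\to0$ be exact with $Y\in\mathcal Y$. Each inclusion $X_i\to\coprod X_i$ lifts to $G$, and the lifts assemble to a section, so $\coprod X_i\in\mathcal X$. For complexes $X_i\in\mathrm{dg}\mathcal X$ and $Y\in\widetilde{\mathcal Y}$, the complex $\mathcal Hom(\coprod X_i,Y)=\prod\mathcal Hom(X_i,Y)$ is a product of exact complexes of abelian groups.
\end{proof}

Next we approximate exact complexes. One approximates each object of cycles separately, and then has to find middle terms joining consecutive approximations. The obstruction lies in $\operatorname{Ext}^2$; this is the second and last use of heredity.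

\begin{lemma}\label{lem:exact}
Every exact complex $E$ admits exact sequences $0\to Y\to X\to E\to0$ and $0\to E\to Y'\to X'\to0$ with $X,X'\in\widetilde{\mathcal X}$ and $Y,Y'\in\widetilde{\mathcal Y}$.
\end{lemma}

\begin{proof}
Let $Z^n=Z^nE$ and choose exact sequences $0\to Y_n\to X_n\to Z^n\to0$ with $X_n\in\mathcal X$ and $Y_n\in\mathcal Y$. Pull $0\to Z^n\to E^n\to Z^{n+1}\to0$ back along $X_{n+1}\to Z^{n+1}$ to obtain $0\to Z^n\to G_n\to X_{n+1}\to0$. Since $\operatorname{Ext}^2(X_{n+1},Y_n)=0$, the map $\operatorname{Ext}^1(X_{n+1},X_n)\to\operatorname{Ext}^1(X_{n+1},Z^n)$ is onto, so there is an extension $0\to X_n\to X^n\to X_{n+1}\to0$ whose pushout along $X_n\to Z^n$ is $G_n$. This gives a commutative diagram with exact rows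
\[
\begin{array}{ccccccccc}
0&\to&X_n&\to&X^n&\to&X_{n+1}&\to&0\\
&&\downarrow&&\downarrow&&\|&&\\
0&\to&Z^n&\to&G_n&\to&X_{n+1}&\to&0\\
&&\|&&\downarrow&&\downarrow&&\\
0&\to&Z^n&\to&E^n&\to&Z^{n+1}&\to&0.
\end{array}
\]
In the composite map from the top row to the bottom row the outer maps are epimorphisms with kernels $Y_n$ and $Y_{n+1}$. By the snake lemma $X^n\to E^n$ is an epimorphism and its kernel $Y^n$ sits in an exact sequence $0\to Y_n\to Y^n\to Y_{n+1}\to0$. With the differentials $X^n\to X_{n+1}\to X^{n+1}$ and $Y^n\to Y_{n+1}\to Y^{n+1}$ we obtain exact complexes $X$ and $Y$ with cycles $X_n$ and $Y_n$, and an exact sequence $0\to Y\to X\to E\to0$. The second sequence is the first one for $(\mathcal Y,\mathcal X)$ in $\mathcal B^{op}$.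
\end{proof}

\begin{lemma}\label{lem:resolve}
Every bounded above complex $C$ admits a quasi-isomorphism $f\colon X\to C$ from a bounded above complex $X$ with terms in $\mathcal X$. By Lemma~\ref{lem:bounded}, $X\in\mathrm{dg}\mathcal X$.
\end{lemma}

\begin{proof}
Start with $X^j=0$ in degrees where $C$ has ended, and proceed downward. Suppose $X$ and $f$ are built in degrees above $n$, with $H^j(f)$ an isomorphism for $j>n+1$ and $f\colon Z^{n+1}X\to Z^{n+1}C$ an epimorphism. A map to the pullback $L=Z^{n+1}X\times_{Z^{n+1}C}C^n$ is the same as a compatible choice of $d$ and $f^n$. By completeness there is an epimorphism $X^n\to L$ with $X^n\in\mathcal X$; let $d\colon X^n\to Z^{n+1}X$ and $f^n\colon X^n\to C^n$ be its components.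

The projection $L\to Z^{n+1}X$ factors through $f^{-1}(B^{n+1}C)$, and $L\to f^{-1}(B^{n+1}C)$ is a pullback of the epimorphism $C^n\to B^{n+1}C$. So $B^{n+1}X=f^{-1}(B^{n+1}C)$. This is the kernel of the epimorphism $Z^{n+1}X\to Z^{n+1}C\to H^{n+1}C$, so $H^{n+1}(f)$ is an isomorphism. The kernel of $L\to Z^{n+1}X$ is mapped isomorphically onto $Z^nC$ by the other projection, and $Z^nX$ is its preimage under the epimorphism $X^n\to L$. So $f\colon Z^nX\to Z^nC$ is an epimorphism.
\end{proof}

\section{From resolutions to approximation sequences}\label{sec:criterion}

A quasi-isomorphism $X_0\to C$ need not be an epimorphism, and nothing places its kernel in $\widetilde{\mathcal Y}$. Its cone, however, is an exact complex that contains $C$ with quotient in $\mathrm{dg}\mathcal X$, and exact complexes can be approximated.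

\begin{lemma}\label{lem:single}
Let $f\colon X_0\to C$ be a quasi-isomorphism with $X_0\in\mathrm{dg}\mathcal X$. Then there are exact sequences $0\to Y\to X\to C\to0$ and $0\to C\to Y'\to X'\to0$ with $X,X'\in\mathrm{dg}\mathcal X$ and $Y,Y'\in\widetilde{\mathcal Y}$.
\end{lemma}

\begin{proof}
The complex $E=\operatorname{cone}(f)$ is exact, and $0\to C\to E\to X_0[1]\to0$ is exact. Take $0\to Y\to X_1\to E\to0$ from Lemma~\ref{lem:exact} and pull it back along $C\to E$. This gives $0\to Y\to X\to C\to0$, where $X$ is the kernel of the epimorphism $X_1\to E\to X_0[1]$. Since $X_1\in\mathrm{dg}\mathcal X$ by Lemma~\ref{lem:tildedg}, Lemma~\ref{lem:closure} gives $X\in\mathrm{dg}\mathcal X$.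

Take $0\to E\to Y'\to X_2\to0$ from Lemma~\ref{lem:exact} and put $X'=Y'/C$. The sequence $0\to E/C\to Y'/C\to Y'/E\to0$ reads $0\to X_0[1]\to X'\to X_2\to0$, so $X'\in\mathrm{dg}\mathcal X$ by the same two lemmas.
\end{proof}

\begin{corollary}\label{cor:easy}
Every bounded above complex and every exact complex has both approximation sequences for $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:single} to the map of Lemma~\ref{lem:resolve}, or to $0\to C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Lemma~\ref{lem:single} gives (1)$\Rightarrow$(2) and (1)$\Rightarrow$(3). In (2) the kernel $Y$ is exact, so $X\to C$ is a quasi-isomorphism; thus (2)$\Rightarrow$(1).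

For (3)$\Rightarrow$(2) we cover $C$ by a complex in $\mathrm{dg}\mathcal X$ and use (3) to enlarge the kernel. Choose epimorphisms $q^n\colon Q_n\to C^n$ with $Q_n\in\mathcal X$. Let $Q^n=Q_n\oplus Q_{n-1}$, with the differential that maps the summand $Q_n$ of $Q^n$ identically onto the summand $Q_n$ of $Q^{n+1}$ and kills $Q_{n-1}$. Then $Q$ is exact with $Z^nQ=Q_{n-1}$, so $Q\in\widetilde{\mathcal X}\subseteq\mathrm{dg}\mathcal X$. The maps $(q^n,dq^{n-1})\colon Q^n\to C^n$ are epimorphisms, and they form a chain map, since both composites $Q^n\to C^{n+1}$ equal $(dq^n,0)$. Let $K$ be the kernel and take $0\to K\to Y\to X\to0$ as in (3). The pushout $R$ of the two monomorphisms $K\to Q$ and $K\to Y$ sits in exact sequences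
\[
0\to Y\to R\to C\to0,\qquad0\to Q\to R\to X\to0 .
\]
The second gives $R\in\mathrm{dg}\mathcal X$, and the first is then the sequence required in (2).

Suppose the conditions hold. The two classes are $\operatorname{Ext}^1$-orthogonal by Lemma~\ref{lem:orth}. If $\operatorname{Ext}^1_{\mathrm{Ch}}(C,Y)=0$ for all $Y\in\widetilde{\mathcal Y}$, the sequence in (2) splits and $C$ is a summand of $X$. If $\operatorname{Ext}^1_{\mathrm{Ch}}(X,C)=0$ for all $X\in\mathrm{dg}\mathcal X$, the sequence in (3) splits and $C$ is a summand of $Y$. Both classes are closed under summands, so $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ is a cotorsion pair, and it is complete by (2) and (3). The dual statement follows by passing to $\mathcal B^{op}$.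
\end{proof}

\section{Gluing along truncations}\label{sec:telescope}

To resolve an unbounded complex $C$ we resolve the truncations $C_n=\tau^{\le n}C$, $n\ge0$, and glue. The colimit of the resolutions is the wrong object, since Lemma~\ref{lem:closure} says nothing about sequential colimits. It does cover coproducts and cones, so we present the colimit of a sequence as the cokernel of a map between coproducts and replace the cokernel by the cone. On the side of $C$ this loses nothing, and exactness of coproducts is not needed there.

\begin{lemma}\label{lem:tel}
Let $\mathcal B$ have countable coproducts. Let $\iota$ be the endomorphism of $\coprod_{n\ge0}C_n$ induced by the inclusions $C_n\to C_{n+1}$, and let $\nabla\colon\coprod C_n\to C$ be induced by the inclusions $C_n\to C$. Then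
\[
0\to\coprod C_n\xrightarrow{1-\iota}\coprod C_n\xrightarrow{\nabla}C\to0
\]
is exact.
\end{lemma}

\begin{proof}
Fix a degree $i$, and put $A=C^i$ and $m=\max(0,i+1)$. Then $C_n^i=A$ for $n\ge m$. The summands with $n\ge m$ form a subcomplex $\coprod_{n\ge m}A\xrightarrow{1-\iota}\coprod_{n\ge m}A\xrightarrow{\nabla}A$ of the three-term complex in degree $i$. With $e_n$ the coproduct inclusions, $(1-\iota)e_n=e_n-e_{n+1}$ and $\nabla e_n=1_A$. Define $r$ by $re_n=-(e_m+\dots+e_{n-1})$, so that $re_m=0$. Then $r(1-\iota)e_n=re_n-re_{n+1}=e_n$, and the telescoping sum gives $(1-\iota)re_n=e_n-e_m$. Hence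
\[
r(1-\iota)=1,\qquad\nabla e_m=1,\qquad(1-\iota)r+e_m\nabla=1,
\]
and the subcomplex is a split short exact sequence. If $i<0$, then $m=0$ and we are done. If $i\ge0$, the only other nonzero summand is $C_i^i=Z^iC$, which $\iota$ maps into the summand with $n=m$; the quotient complex is $Z^iC\xrightarrow{1}Z^iC\to0$, which is exact. The long exact cohomology sequence finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ab4}]
(a) We verify condition (1) of Theorem~\ref{thm:criterion}. By Corollary~\ref{cor:easy} there are exact sequences $0\to Y_n\to X_n\xrightarrow{a_n}C_n\to0$ with $X_n\in\mathrm{dg}\mathcal X$ and $Y_n\in\widetilde{\mathcal Y}$. We use these rather than bare quasi-isomorphisms because a map of cones needs strictly commuting squares. Since $\operatorname{Ext}^1_{\mathrm{Ch}}(X_n,Y_{n+1})=0$ by Lemma~\ref{lem:orth}, the composite $X_n\to C_n\to C_{n+1}$ lifts along $a_{n+1}$ to a chain map $X_n\to X_{n+1}$. These lifts induce an endomorphism $\varphi$ of $\coprod X_n$ with $a\varphi=\iota a$, where $a=\coprod a_n$. Put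
\[
X=\operatorname{cone}\Big(\coprod X_n\xrightarrow{1-\varphi}\coprod X_n\Big),\qquad
C'=\operatorname{cone}\Big(\coprod C_n\xrightarrow{1-\iota}\coprod C_n\Big).
\]
Then $X\in\mathrm{dg}\mathcal X$ by Lemma~\ref{lem:closure}. Each $a_n$ is a quasi-isomorphism, so $a$ is one by (C4); this is the only use of the exactness of countable coproducts. By (C2) the induced map $X\to C'$ is a quasi-isomorphism, and by Lemma~\ref{lem:tel} and (C3) so is $C'\to C$. The composite $X\to C$ is the required map.

(b) This is (a) for $(\mathcal Y,\mathcal X)$ in $\mathcal B^{op}$.

Finally, products in $\mathcal A$ are exact by Lemma~\ref{lem:abelian}, so coproducts in $\mathcal A^{op}$ are exact, and the failures are parts (a) and (b) of Theorem~\ref{thm:counter}.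
\end{proof}

\begin{remark}\label{rem:products}
One can see directly why exact products do not help in (a). With the notation of Section~\ref{sec:example}, $\mathbf S=\prod_mS[-m]$ as well, and $\prod_mP_m\to\mathbf S$ is a quasi-isomorphism by (C4). Every term of $\prod_mP_m$ is $\prod_{i\ge0}T(F^ik)$, so by Theorem~\ref{thm:counter}(a) this product of projectives is not projective. In $\mathcal A$ the coproduct of the resolutions has projective terms and the wrong cohomology, while the product has the right cohomology and terms that are not projective.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}]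
Complexes in $\mathrm{dg}\,\mathrm{Proj}$ have projective terms, so (i)$\Rightarrow$(ii). If $P\to C$ is a quasi-isomorphism from a complex of projectives, then $\dim H^n(P)<\kappa$ for $n\gg0$, and Proposition~\ref{prop:descent} gives (iii). If $H^n(C)=0$ for $n>N$, the inclusion $\tau^{\le N}C\to C$ is a quasi-isomorphism, and Lemma~\ref{lem:resolve} for the pair $(\mathrm{Proj},\mathcal A)$ gives a quasi-isomorphism to $\tau^{\le N}C$ from an object of $\mathrm{dg}\,\mathrm{Proj}$. The composite proves (i).
\end{proof}

\begin{thebibliography}{1}

\bibitem{HPSV}
Dolors Herbera, Wolfgang Pitsch, Manuel Saor\'in, Simone Virili,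
\emph{A poisonous example to explicit resolutions of unbounded complexes},
arXiv:2407.09741 (2024).

\end{thebibliography}
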